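# Polynomials whose Hessian determinant is a power of $x_1\cdots x_n$

## Sums of powers, and what breaks the first guess

For a homogeneous polynomial $f\in\mathbb C[x_1,\dots,x_n]_d$ of degree $d$, let $\mathrm{Hess}(f)=[\partial^2 f/\partial x_i\partial x_j]_{i,j}$, also written $f''$, and let $H(f)=\det \mathrm{Hess}(f)$, the Hessian of $f$. It is homogeneous of degree $n(d-2)$. Throughout, $d\ge 3$.

If $f=x_1^d+\dots+x_n^d$, then $\mathrm{Hess}(f)$ is diagonal and
$$H(f)=(d(d-1))^n\,(x_1\cdots x_n)^{d-2}.$$
Now go backwards. Suppose we are told only that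
$$H(f)=\alpha\,(x_1\cdots x_n)^{d-2},\qquad \alpha\neq 0 .$$
What is $f$? The natural first guess is that $f=\sum_i u_ix_i^d$ with all $u_i\ne0$. Let us test it.

For $n=1$ the guess is right, since $f=ux^d$ is the only possibility.

For $n=2$, $d=3$, write $f=ax^3+bx^2y+cxy^2+ey^3$. Then $f_{xx}=6ax+2by$, $f_{xy}=2bx+2cy$, $f_{yy}=2cx+6ey$, and
$$H(f)=(12ac-4b^2)\,x^2+(36ae-4bc)\,xy+(12be-4c^2)\,y^2 .$$
We want a nonzero multiple of $xy$, so $3ac=b^2$ and $3be=c^2$. If $b=0$, the second equation gives $c=0$, and then $f=ax^3+ey^3$ with $ae\neq0$. If $b\ne 0$, the first equation gives $c\neq0$, so $a=b^2/(3c)$, $e=c^2/(3b)$, hence $36ae=4bc$ and $H(f)=0$, which is excluded. The guess is right again.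

For $n=2$, $d=4$, take $f=x^2y^2$:
$$H(f)=2y^2\cdot 2x^2-(4xy)^2=-12\,x^2y^2 .$$
The guess is wrong. It also fails for $n=d=3$, $f=xyz$:
$$\det\begin{pmatrix}0&z&y\\ z&0&x\\ y&x&0\end{pmatrix}=2xyz .$$
Such pieces can be added in separate variables, because the Hessian matrix becomes block diagonal: $x^4+y^2z^2$ has Hessian $12x^2\cdot(-12y^2z^2)=-144\,x^2y^2z^2$.

The repaired guess is that $f$ is a sum of monomials $u\,(\prod_{i\in B}x_i)^{d/|B|}$ over disjoint blocks $B$ of variables whose sizes divide $d$. We shall prove exactly this. It needs $d\geq3$: for $d=2$ the condition says only that the quadratic form is nondegenerate, and $x^2+xy$ (Hessian $-1$) is not of that shape.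

## Blocks, imprimitive reflection groups, and the statements

The group $\mathrm{GL}(\mathbb C^n)$ acts on polynomials by linear change of variables, and $\mathrm{Stab}(f)=\mathrm{Stab}_{\mathrm{GL}(\mathbb C^n)}(f)$ is the set of $A$ with $f\circ A=f$. Changing coordinates conjugates it: $\mathrm{Stab}(f\circ B)=B^{-1}\,\mathrm{Stab}(f)\,B$.

**Definition.** For positive integers $m,p,k$ with $p\mid m$, the Shephard–Todd group $G(m,p,k)$ consists of the $k\times k$ monomial matrices (exactly one nonzero entry in each row and each column) whose nonzero entries are $m$-th roots of unity with product an $(m/p)$-th root of unity. By convention $G(d,1,0)$ and $G(d,0,0)$ are trivial.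

For example, $G(4,2,2)$ consists of the $2\times2$ monomial matrices with entries in $\{\pm1,\pm i\}$ and product of entries $\pm1$. Such a matrix sends $xy$ to $\pm xy$, so it fixes $x^2y^2$. It also fixes $x^4+y^4$.

**Definition.** An *invariant of minimal degree* of a group is a nonzero homogeneous invariant whose degree is the least positive degree in which nonzero invariants exist.

Ballico and Ventura, in "On the Koiran-Skomra's question about Hessians" (arXiv:2301.08459, 2023), state the following.

**Conjecture.** Let $n\ge2$, $d\ge3$, and let $f\in\mathbb C[x_1,\dots,x_n]_d$ satisfy $H(f)=\alpha(x_1\cdots x_n)^{d-2}\ne0$. Then, up to conjugation, $\mathrm{Stab}(f)$ contains a product of groups of the form $G(d,1,n-q)\times G(d,q,q)$, and $f$ is an invariant of minimal degree for such a group.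

"A product of groups of the form" is understood to allow several factors of the second type. Precisely: after a linear change of coordinates the variables split into consecutive blocks of sizes $n_0\ge0$ and $q_1,\dots,q_r\ge1$, with $r\ge0$, $n_0+\sum q_i=n$ and all $q_i\mid d$; $\mathrm{Stab}(f)$ contains $G(d,1,n_0)\times G(d,q_1,q_1)\times\cdots\times G(d,q_r,q_r)$, each factor acting on its block; and $f$ is an invariant of minimal degree for this group. The literal form is the case $r\le1$. In the sense just described, the conjecture is true. It follows from a classification in the given coordinates.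

**Theorem A.** Let $n\ge1$, $d\ge3$, $f\in\mathbb C[x_1,\dots,x_n]_d$. Then $H(f)=\alpha(x_1\cdots x_n)^{d-2}$ with $\alpha\neq0$ if and only if there are a partition $\{1,\dots,n\}=B_1\sqcup\dots\sqcup B_s$ into nonempty blocks with $|B_r|$ dividing $d$, and $u_r\in\mathbb C^*$, such that
$$f=\sum_{r=1}^s u_r\Big(\prod_{i\in B_r}x_i\Big)^{d/|B_r|}. \tag{1}$$

**Corollary B (the conjecture).** For such $f$ with $n\ge2$, after rescaling and permuting coordinates, $\mathrm{Stab}(f)\supseteq G(d,1,n_0)\times\prod_iG(d,q_i,q_i)$, where $n_0$ is the number of singleton blocks and the $q_i\ge2$ are the sizes of the other blocks. The least positive degree of an invariant of this group is $d$, so $f$ is an invariant of minimal degree.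

**Corollary C.** After rescaling, all $u_r=1$. Let $k_q$ be the number of blocks of size $q$, and let $\Gamma_q$ be the group of $q\times q$ monomial matrices whose product $\pi$ of nonzero entries satisfies $\pi^{d/q}=1$. Then $\mathrm{Stab}(f)=\prod_q\Gamma_q\wr\mathfrak S_{k_q}$. Two polynomials as in Theorem A are $\mathrm{GL}_n$-equivalent if and only if they have the same block sizes, so the equivalence classes correspond to partitions of $n$ into divisors of $d$.

**Remark D.** Several factors are really needed: the literal form $G(d,1,n-q)\times G(d,q,q)$ fails for $x_1x_2x_3+x_4x_5x_6$.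

## Lowest-weight terms of a Hessian determinant

Write $|v|=\sum v_i$ and $\mathbf 1=(1,\dots,1)$.

**Lemma 1.** For $v\in\mathbb Z_{\ge1}^r$,
$$H(z^v)=(-1)^r(1-|v|)\Big(\prod_i v_i\Big)\,z^{rv-2\cdot\mathbf 1}.$$

*Proof.* We have $\partial_i\partial_jz^v=z^v\,(v_iv_j-\delta_{ij}v_i)/(z_iz_j)$. Pull $z^v$ and $1/z_i$ out of row $i$ and $1/z_j$ out of column $j$. This leaves $z^{rv-2\cdot\mathbf 1}\det(vv^T-\mathrm{diag}(v))$. Since $vv^T-\mathrm{diag}(v)=\mathrm{diag}(v)(\mathbf 1v^T-I)$ and $\det(I-\mathbf 1v^T)=1-|v|$, the lemma follows. ∎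

In particular, if $qa=d$ and $M=(z_1\cdots z_q)^a$, then $v=a\mathbf 1$, $|v|=d\neq 1$, and
$$H(M)=c\,(z_1\cdots z_q)^{d-2},\qquad c\ne0. \tag{2}$$
The Hessian matrix of (1) is block diagonal, with one block per $B_r$. So (2) proves the "if" part of Theorem A.

For the converse, a sensible first tool is to pick out the lowest term of $f$ for a generic weight and compare it with the lowest term of $H(f)$. We set this up for power series, since we shall need that generality.

For a convergent power series $G=\sum c_\alpha z^\alpha$ in $z=(z_1,\dots,z_r)$, put $\mathrm{supp}_2(G)=\{\alpha:|\alpha|\ge2,\ c_\alpha\neq0\}$. Let $\omega\in\mathbb R_{>0}^r$ have $\mathbb Q$-linearly independent entries; the $\omega$-weight of $z^\alpha$ is $\omega\cdot\alpha$. Only finitely many $\alpha$ have weight below a given bound, and distinct $\alpha$ have distinct weights. So if $\mathrm{supp}_2(G)\neq\emptyset$, it has a unique element $v$ of least weight, the *minimizer*.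

**Lemma 2.** If the minimizer $v$ has all $v_i\ge1$, then the term of lowest $\omega$-weight of $\det(\partial_i\partial_jG)$ is $c_v^rH(z^v)\ne0$, with exponent $rv-2\cdot\mathbf 1$.

*Proof.* Terms of $G$ of degree at most $1$ do not contribute. All monomials of $\partial_i\partial_jG$ have weight at least $\omega\cdot v-\omega_i-\omega_j$, and the part of exactly this weight is $c_v\partial_i\partial_jz^v$. In the expansion of the determinant each product takes one entry from each row and each column, so its terms have weight at least $r\,\omega\cdot v-2|\omega|$. The part of exactly this weight is $\det(c_v\partial_i\partial_jz^v)=c_v^rH(z^v)$, which is nonzero by Lemma 1 because $|v|\ge2$. ∎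

Apply this with $G=f$. If the minimizer $v$ of $f$ involves all variables, comparison with $H(f)=\alpha(x_1\cdots x_n)^{d-2}$ gives $nv-2\cdot\mathbf 1=(d-2)\mathbf 1$, so $v=(d/n)\mathbf 1$, a balanced monomial. But consider $x^4+y^2z^2$. For every $\omega$ the minimizer is $x^4$ or $y^2z^2$, and neither involves all three variables. Then $H(x^v)=0$, the lowest-weight part of the determinant cancels, and we learn nothing. The method works for one block at a time and is blind as soon as there are two. So we must isolate a block.

## Isolating one block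

For $S\subseteq[n]$ let $f_S$ be $f$ with $x_j=0$ for $j\notin S$, and let $H_S$ be the Hessian determinant in the variables indexed by $S$, with $H_\emptyset:=1$.

For $f$ of the form (1), when is $H_S(f_S)\ne0$? If $S$ is a union of blocks, it is nonzero by (2). If $S$ meets a block $B$ without containing it, the monomial of $B$ vanishes in $f_S$, so a variable of $S\cap B$ does not occur in $f_S$, and $H_S(f_S)=0$. Hence the maximal *proper* subsets $S$ with $H_S(f_S)\ne0$ are exactly the complements of single blocks. For $x^4+y^2z^2$ they are $\{x\}$ and $\{y,z\}$. This tells us how to look for a block when the form of $f$ is not yet known.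

From here on, let $f$ be arbitrary with $H(f)=\alpha(x_1\cdots x_n)^{d-2}\neq0$. Choose $S\subsetneq[n]$ maximal under inclusion among the proper subsets with $H_S(f_S)\ne0$; the empty set qualifies, so $S$ exists. Put
$$Z=[n]\setminus S,\quad m=|Z|\ge1,\quad y=(x_i)_{i\in S},\quad z=(x_i)_{i\in Z},\quad g(y)=f_S=f(y,0).$$
If $\emptyset\ne Z'\subsetneq Z$, then $S\cup Z'$ is proper and larger than $S$, so maximality gives
$$H_{S\cup Z'}(f_{S\cup Z'})=0\qquad\text{for all }\emptyset\neq Z'\subsetneq Z. \tag{3}$$

**Claim.** $m\mid d$, and with $a=d/m$ and $M=\prod_{i\in Z}z_i^a$ we have $f=g(y)+uM$ for some $u\in\mathbb C^*$. Moreover $H_S(g)=\alpha'\prod_{i\in S}y_i^{d-2}$ with $\alpha'\neq0$.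

The Claim implies the "only if" part of Theorem A by induction on $n$: it splits off one block, and either $S=\emptyset$ and we are done, or the theorem in $|S|<n$ variables applies to $g$.

How do we use Lemma 2 in the variables $z$ alone? The obvious move is to freeze $y=w$ and study $z\mapsto f(w,z)$. This fails because $\det f_{zz}$ is not controlled by $H(f)$: the mixed derivatives $f_{yz}$ interfere. Take two variables and $f=(y+z)^3+z^3$. Then $f_{yy}=f_{yz}=6(y+z)$ and $f_{zz}=6(y+z)+6z$, so $H(f)=36(y+z)z$, which near a point $(w,0)$ with $w\ne0$ is $z$ times a unit. But $f_{zz}(w,z)=6w+12z$ does not even vanish at $z=0$.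

The cure is to freeze $\nabla_yf$ instead of $y$. In the example $g=y^3$, and we solve $f_y(Y,z)=g'(w)$, that is, $3(Y+z)^2=3w^2$ with $Y=w$ at $z=0$. This gives $Y=w-z$. The function
$$G(w,z)=f(Y,z)-Y\,g'(w)=w^3+z^3-3w^2(w-z)=-2w^3+3w^2z+z^3$$
has $G_{zz}=6z$, the right order of vanishing, and $f_{yy}(Y,z)\,G_{zz}=6w\cdot 6z=H(f)(Y,z)$. So $G$ carries precisely the information in $H(f)$. This $f$ also warns us of something: it is $y^3+z^3$ up to a shear, and its transform cannot see that the shear is there, except through the linear term $3w^2z$. To exclude shears we shall have to use that $H(f)$ is a monomial in *these* coordinates; here $H(f)=36(y+z)z$ is not.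

## Proof of the Claim

We use three standard facts. The **Schur complement formula**: if $A$ is invertible, then $\det\begin{pmatrix}A&B\\ B^T&D\end{pmatrix}=\det A\cdot\det(D-B^TA^{-1}B)$. **Euler's formula**: $\sum x_i\partial_if=d\,f$ for $f$ homogeneous of degree $d$. The analytic **implicit function theorem**.

**Step 1: the partial Legendre transform.** The purpose is to replace $f$ by a function $G$ whose $z$-Hessian is controlled by $H(f)$. If $S=\emptyset$, set $G=f$ (there is no $w$) and go to Step 2.

Let $S\ne\emptyset$. Choose $\eta\in\mathbb C^S$ with all $\eta_i\neq0$ and $H_S(g)(\eta)\neq0$. Consider the equation $f_y(Y,z)=\nabla g(w)$ for $Y$. It holds at $z=0$, $Y=w$, because $f_y(y,0)=\nabla g(y)$, and the derivative in $Y$ there is $f_{yy}(w,0)=g''(w)$, invertible for $w$ near $\eta$. So there are a connected neighborhood $\Omega$ of $\eta$, a polydisc $\Delta\subset\mathbb C^Z$ centered at $0$, and an analytic $Y(w,z)$ on $\Omega\times\Delta$ with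
$$f_y(Y(w,z),z)=\nabla g(w),\qquad Y(w,0)=w.$$
After shrinking, all $w_i\neq0$ and $H_S(g)(w)\ne0$ on $\Omega$, and $\det f_{yy}(Y,z)\neq0$ on $\Omega\times\Delta$. Put
$$G(w,z)=f(Y(w,z),z)-\langle Y(w,z),\nabla g(w)\rangle .$$
When we differentiate $G$, the terms containing derivatives of $Y$ come with the factor $f_y(Y,z)-\nabla g(w)=0$. Hence
$$\partial_{z_i}G=f_{z_i}(Y,z),\qquad \partial_wG=-g''(w)\,Y(w,z). \tag{4}$$
Differentiating $f_y(Y,z)=\nabla g(w)$ in $z_j$ gives $f_{yy}Y_{z_j}+f_{yz_j}=0$, so $Y_{z_j}=-f_{yy}^{-1}f_{yz_j}$. Differentiating the first formula of (4) then gives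
$$G_{zz}=f_{zz}-f_{zy}f_{yy}^{-1}f_{yz}\quad\text{at }(Y,z).$$
This is the Schur complement of $f_{yy}$ in $f''$, so
$$H(f)(Y,z)=\det f_{yy}(Y,z)\cdot\det G_{zz}(w,z). \tag{5}$$
The same works on coordinate subspaces. Let $\emptyset\neq Z'\subsetneq Z$ and $z_j=0$ for $j\in Z\setminus Z'$. The Hessian matrix of $f_{S\cup Z'}$ is the submatrix of $f''$ with rows and columns in $S\cup Z'$, and the Schur complement of $f_{yy}$ in it is the $Z'\times Z'$ submatrix of $G_{zz}$, which is the Hessian matrix of the restriction $G(w,\cdot)|_{Z'}$. So at corresponding points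
$$H_{S\cup Z'}(f_{S\cup Z'})=\det f_{yy}\cdot\det\big(G(w,\cdot)|_{Z'}\big)'' .$$
By (3), $G(w,\cdot)|_{Z'}$ has identically vanishing Hessian determinant. (If $S=\emptyset$, this is (3) itself.)

**Step 2: $m\mid d$, and every $\alpha\in\mathrm{supp}_2(G(w,\cdot))$ has $\alpha_i\ge a=d/m$ for all $i$.** The purpose is to run the lowest-weight argument where it works.

Fix $w\in\Omega$. By (5) and the hypothesis,
$$\det G_{zz}(w,z)=\prod_{i\in Z}z_i^{d-2}\cdot\frac{\alpha\prod_{i\in S}Y_i^{d-2}}{\det f_{yy}(Y,z)},$$
and at $z=0$ the fraction equals $\alpha\prod w_i^{d-2}/H_S(g)(w)\neq0$. So $\det G_{zz}=\prod z_i^{d-2}$ times a unit power series. In particular $\mathrm{supp}_2(G)\ne\emptyset$. Let $\omega$ be positive with $\mathbb Q$-independent entries and let $v$ be the minimizer.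

Suppose $Z'=\{i:v_i\ge1\}$ is not all of $Z$. It is nonempty since $|v|\ge2$. The support of $G|_{Z'}$ consists of the exponents in the support of $G$ that vanish outside $Z'$, and $v$ is one of them. So $v$ is the minimizer for $G|_{Z'}$, with all its entries in $Z'$ at least $1$. By Lemma 2, $\det(G|_{Z'})''\neq0$, contradicting Step 1.

So all $v_i\ge1$. By Lemma 2 the lowest-weight term of $\det G_{zz}$ has exponent $mv-2\cdot\mathbf 1$. The lowest-weight term of $\prod z_i^{d-2}\cdot(\text{unit})$ has exponent $(d-2)\mathbf 1$. Hence $v=(d/m)\mathbf 1$; since $v$ is integral, $m\mid d$. Thus $v=a\mathbf 1$ for *every* admissible $\omega$.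

Now suppose some $\alpha\in\mathrm{supp}_2(G)$ had $\alpha_i<a$. Take $\omega_i=1$ and $\omega_j=\varepsilon t_j$ for $j\ne i$, where the $t_j\in(0,1)$ together with $1$ are $\mathbb Q$-independent and $\varepsilon>0$ is rational with $\varepsilon|\alpha|<1$. Then $\omega\cdot\alpha<\alpha_i+1\le a\le\omega\cdot a\mathbf 1$, contradicting the minimality of $a\mathbf 1$.

*If $S=\emptyset$*, then $G=f$: every exponent of $f$ has $|\alpha|=d=ma$ and $\alpha\ge a\mathbf 1$, so $\alpha=a\mathbf 1$ and $f=uM$, with $u\ne0$ since $H(f)\neq0$. The Claim holds (with $g=0$ and $H_\emptyset=1$). **From now on $S\neq\emptyset$.**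

Expand $G$ in powers of $z$; the coefficients are analytic in $w$. Those with $|\alpha|\ge2$ and $\alpha\not\ge a\mathbf 1$ vanish on all of $\Omega$, so
$$G(w,z)=G(w,0)+\sum_jz_jh_j(w)+M(z)\,U(w,z),\qquad h_j(w)=f_{z_j}(w,0), \tag{6}$$
with $U$ analytic on $\Omega\times\Delta$. The formula for $h_j$ is (4) at $z=0$. Note that $M$ is homogeneous of degree $ma=d$.

**Step 3: exact formulas for $\nabla f$ along linear spaces.** The purpose is to return from the analytic $G$ to the polynomial $f$. Put $V_j(w)=g''(w)^{-1}\nabla h_j(w)$ and $u(w)=U(w,0)$. The function $G(w,0)=g(w)-\langle w,\nabla g(w)\rangle$ has gradient $-g''(w)w$. So (4) and (6) give $-g''(w)Y=-g''(w)w+\sum_jz_j\nabla h_j(w)+M\,\partial_wU$, that is, for fixed $w$,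
$$Y(w,z)=w-\sum_jz_jV_j(w)+O(|z|^d).$$
Differentiating (6) in $z_i$, and using that $\partial_iM$ has degree $d-1$ and $U=u(w)+O(|z|)$,
$$f_{z_i}(Y,z)=h_i(w)+u(w)\,\partial_iM(z)+O(|z|^d).$$
Put
$$k_z(w)=\Big(-\sum_jz_jV_j(w),\ z\Big),\qquad \ell_w(z)=(w,0)+k_z(w).$$
Since $\ell_w(z)$ and $(Y,z)$ differ by $O(|z|^d)$ and $\nabla f$ is a polynomial map, $\nabla f(\ell_w(z))=\nabla f(Y,z)+O(|z|^d)$. Now comes the decisive point. For fixed $w$, $\ell_w(z)$ is affine-linear in $z$, so $\nabla f(\ell_w(z))$ is a *polynomial in $z$ of degree at most $d-1$*. It agrees with $(\nabla g(w),\,h(w)+u(w)\nabla M(z))$, also of degree at most $d-1$, up to $O(|z|^d)$. Hence the two are equal: for all $w\in\Omega$ and all $z\in\mathbb C^Z$,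
$$f_y(\ell_w(z))=\nabla g(w),\qquad f_{z_i}(\ell_w(z))=h_i(w)+u(w)\,\partial_iM(z). \tag{7}$$
In the example $f=(y+z)^3+z^3$ we have $h=3w^2$, $V=1$, $\ell_w(z)=(w-z,z)$, and indeed $f_y=3w^2$ and $f_z=3w^2+3z^2$ there.

**Step 4: $u$ is constant.** The purpose is to make $uM$ a polynomial that can be subtracted from $f$. Since $\nabla f$ is homogeneous of degree $d-1$, the part of degree $d-1$ in $z$ of $\nabla f((w,0)+k_z(w))$ is $\nabla f(k_z(w))$. As $d-1\ge1$, the terms $\nabla g(w)$ and $h_i(w)$ do not contribute to this degree, so (7) gives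
$$f_y(k_z(w))=0,\qquad f_{z_i}(k_z(w))=u(w)\,\partial_iM(z).$$
Euler's formula for $f$ at $k_z(w)$, then for $M$, gives
$$d\,f(k_z(w))=\sum_iz_i\,u(w)\,\partial_iM(z)=d\,u(w)M(z),$$
so $f(k_z(w))=u(w)M(z)$. Differentiate in $w$ with $z$ fixed. Only the $y$-components of $k_z(w)$ depend on $w$, and $f_y(k_z(w))=0$; so the left side has derivative $0$. Thus $M(z)\,\partial_wu=0$ for all $z$, and $u$ is constant on the connected set $\Omega$.

**Step 5: $V_j=0$.** The purpose is to exclude the shear. Let $E=f-uM$, a homogeneous polynomial of degree $d$. By (7),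
$$E_y(\ell_w(z))=\nabla g(w),\qquad E_z(\ell_w(z))=h(w). \tag{8}$$

(i) *The determinant of $E_{yy}$ along $\ell_w$.* Differentiating the first equation of (8) in $w$,
$$E_{yy}(\ell_w(z))\Big(I-\sum_jz_jDV_j(w)\Big)=g''(w).$$
Take determinants with $w$ fixed. Two polynomials in $z$ have as product the nonzero constant $H_S(g)(w)$, so both are constant. At $z=0$ we have $E_{yy}(w,0)=f_{yy}(w,0)=g''(w)$. Hence $\det E_{yy}(\ell_w(z))=H_S(g)(w)$ for all $z$.

(ii) *The full Hessian along $\ell_w$.* Differentiating (8) in $z_j$ gives $E''(\ell_w(z))\begin{pmatrix}-V_j(w)\\ e_j\end{pmatrix}=0$. Let $V$ be the matrix with columns $V_j(w)$ and $P=\begin{pmatrix}I&-V\\0&I\end{pmatrix}$, so $\det P=1$. At $\ell_w(z)$ the last $m$ columns of $E''P$ vanish. So they vanish in $P^TE''P$, which is symmetric, and therefore its last $m$ rows vanish too; its upper left block is $E_{yy}$. Thus $P^TE''P=\mathrm{diag}(E_{yy},0)$. Direct multiplication gives $P^T\mathrm{diag}(0,M'')P=\mathrm{diag}(0,M'')$. Since $f''=E''+u\,\mathrm{diag}(0,M'')$, we get $P^Tf''P=\mathrm{diag}(E_{yy},uM'')$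 and, by (i) and (2),
$$H(f)(\ell_w(z))=\det E_{yy}(\ell_w(z))\cdot u^mH(M)(z)=H_S(g)(w)\,u^m\,c\prod_{i\in Z}z_i^{d-2}.$$

(iii) *Using the monomial.* By hypothesis the left side is
$$\alpha\prod_{i\in S}\Big(w_i-\sum_jz_jV_{j,i}(w)\Big)^{d-2}\prod_{i\in Z}z_i^{d-2}.$$
Cancel $\prod_{i\in Z}z_i^{d-2}$. The polynomial $\prod_{i\in S}(w_i-\sum_jz_jV_{j,i}(w))^{d-2}$ in $z$ is a constant, and its value at $z=0$ is $\prod w_i^{d-2}\ne0$. Factors of a nonzero constant are constant, and $d-2\ge1$, so each $w_i-\sum_jz_jV_{j,i}(w)$ is constant in $z$. Hence $V_{j,i}(w)=0$ for all $i,j$ and all $w\in\Omega$.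

**Step 6: splitting off the block.** The purpose is to conclude $f=g+uM$. Now $\ell_w(z)=(w,z)$, and (8) reads $E_y(w,z)=\nabla g(w)$, $E_z(w,z)=h(w)$ for $w\in\Omega$ and all $z$. Since $\Omega$ is open and the functions are polynomials, these identities hold for all $(y,z)$. The first says that $E-g(y)$ does not depend on $y$, so $E=g(y)+e(z)$ with $e(z)=E(0,z)$ homogeneous of degree $d$. The second says $\nabla e(z)=h(y)$; the left side does not depend on $y$ and the right side does not depend on $z$, so $\nabla e$ is constant. It is homogeneous of degree $d-1\ge1$, so $\nabla e=0$, and by Euler $e=0$. Therefore $f=g(y)+uM(z)$, the Hessian matrix is block diagonal, and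
$$\alpha\prod_{i\in S}y_i^{d-2}\prod_{i\in Z}z_i^{d-2}=H(f)=H_S(g)\cdot u^m\,c\prod_{i\in Z}z_i^{d-2}.$$
Hence $u\ne0$ and $H_S(g)=\alpha'\prod_{i\in S}y_i^{d-2}$ with $\alpha'=\alpha/(u^mc)\neq0$. This proves the Claim, and with it Theorem A. $\blacksquare$

## Invariants of $G(d,1,n_0)\times\prod G(d,q_i,q_i)$

We prove Corollary B. Let $f$ be as in (1). Scaling one variable in each block makes all $u_r=1$, and after a permutation
$$f=\sum_{i\le n_0}x_i^d+\sum_{i=1}^r\Big(\prod_{j\in C_i}x_j\Big)^{d/q_i},\qquad |C_i|=q_i\ge2,\quad q_i\mid d,\quad n_0+\sum_iq_i=n,$$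
with consecutive blocks.

**Invariance.** $G(d,1,n_0)$ permutes $x_1,\dots,x_{n_0}$ up to $d$-th roots of unity, so it fixes $\sum_{i\le n_0}x_i^d$. An element of $G(d,q,q)$ multiplies the product of the variables of its block by the product of its entries, a $(d/q)$-th root of unity, so it fixes the $(d/q)$-th power. Hence the group lies in $\mathrm{Stab}(f)$.

**Minimal degree.** A diagonal matrix multiplies each monomial by a scalar. So if $x^b$, of positive degree, occurs in an invariant, then $x^b$ is fixed by every diagonal element of the group. Let $\zeta$ be a primitive $d$-th root of unity. For $i\le n_0$, placing $\zeta$ at position $i$ and $1$ elsewhere gives $d\mid b_i$. So if some such $b_i\neq0$, then $|b|\ge d$.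

Otherwise $b|_C\ne0$ for some block $C$ of size $q\ge2$. The diagonal element with $\zeta,\zeta^{-1}$ at positions $j,k\in C$ and $1$ elsewhere has product $1$, so it is in the group, and it gives $b_j\equiv b_k\pmod d$. The diagonal element with $\zeta^q$ at position $j$ has product $\zeta^q$, a $(d/q)$-th root of unity, so it is in the group; it gives $d\mid qb_j$, that is, $(d/q)\mid b_j$. Now there are two cases. If all $b_j$, $j\in C$, are $\equiv0\pmod d$, some $b_j$ is nonzero and hence at least $d$. If none is $\equiv0\pmod d$, then every $b_j$ is a positive multiple of $d/q$, so $\sum_{j\in C}b_j\ge q\cdot d/q=d$.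

So every nonconstant homogeneous invariant has degree at least $d$, and $f$ is an invariant of degree $d$. This proves Corollary B and hence the conjecture, in the precise sense given above. $\blacksquare$

## The full stabilizer and the equivalence classes

We prove Corollary C. For $A\in\mathrm{GL}_n$ the chain rule gives $(f\circ A)''=A^T(f''\circ A)A$, so $H(f\circ A)=\det(A)^2\,H(f)\circ A$.

Let $f$ and $f'=f\circ A$ both be as in Theorem A. Then $(x_1\cdots x_n)^{d-2}\circ A$ is a nonzero scalar multiple of $(x_1\cdots x_n)^{d-2}$. Since $d\ge3$, each linear form $x_i\circ A$ divides $(x_1\cdots x_n)^{d-2}$, so by unique factorization it is proportional to some variable. As $A$ is invertible, $x_i\circ A=a_ix_{\sigma(i)}$ with $a_i\in\mathbb C^*$ and $\sigma$ a permutation. The term of a block $B$ becomes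
$$u_B\Big(\prod_{i\in B}a_i\Big)^{d/|B|}\Big(\prod_{i\in\sigma(B)}x_i\Big)^{d/|B|}.$$
For different $B$ these are distinct monomials, and each determines the set $\sigma(B)$. So the blocks of $f'$ are the sets $\sigma(B)$, and block sizes are preserved by equivalence. Conversely, two polynomials with the same block sizes are equivalent by rescaling and permuting coordinates. The block sizes are divisors of $d$ with sum $n$, and every such partition of $n$ occurs by the "if" part of Theorem A.

Now let all $u_B=1$ and $f'=f$. The formula shows that $A\in\mathrm{Stab}(f)$ if and only if $A$ is monomial as above, $\sigma$ permutes the blocks, and $(\prod_{i\in B}a_i)^{d/|B|}=1$ for every $B$. Identify all blocks of size $q$ with $\{1,\dots,q\}$. Let $T$ be the permutation matrix that moves the blocks as $A$ does, compatibly with these identifications. Then $T\in\mathrm{Stab}(f)$, and $AT^{-1}\in\mathrm{Stab}(f)$ preserves every block, so it acts on each block of size $q$ by an element of $\Gamma_q$. Conversely, all such $A$ stabilize $f$. Hence $\mathrm{Stab}(f)=\prod_q\Gamma_q^{k_q}\rtimes\mathfrak S_{k_q}=\prod_q\Gamma_q\wr\mathfrak S_{k_q}$.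 $\blacksquare$

## Why one factor is not enough: $x_1x_2x_3+x_4x_5x_6$

We prove Remark D. Let $f=x_1x_2x_3+x_4x_5x_6$, so $d=3$ and $n=6$. By the computation for $xyz$, $H(f)=2x_1x_2x_3\cdot2x_4x_5x_6=4\,x_1\cdots x_6$.

Suppose $\mathrm{Stab}(f)$ contained a conjugate of $G(3,1,6-q)\times G(3,q,q)$, where $q\mid3$ or $q=0$. Then $6-q\ge3$, so $\mathrm{Stab}(f)$ contains a conjugate of $\mathrm{diag}(\omega,1,\dots,1)$ with $\omega=e^{2\pi i/3}$. In suitable linear coordinates $t,t_2,\dots,t_6$, invariance means that only exponents of $t$ divisible by $3$ occur. Since $f$ is a cubic,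
$$f=\lambda t^3+f'(t_2,\dots,t_6).$$
Hence $H(f)$ is a nonzero multiple of $\lambda\,t\,H(f')$, where $H(f')$ is taken in the five variables $t_2,\dots,t_6$. As $H(f)$ is a nonzero multiple of $x_1\cdots x_6$, we get $H(f')\ne0$, and $t$ divides $x_1\cdots x_6$, so $t$ is proportional to some $x_i$. Therefore $f|_{x_i=0}$, a polynomial on a five-dimensional space, is $f'$ in suitable linear coordinates, and it has nonzero Hessian there. But $f|_{x_i=0}$ is $x_4x_5x_6$ or $x_1x_2x_3$. This involves only three of the five remaining variables, so its Hessian in five variables is zero, a contradiction. $\blacksquare$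

In contrast, Corollary B gives for this $f$ the group $G(3,3,3)\times G(3,3,3)$, with $n_0=0$ and $r=2$.
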